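# A backward equation with generator $|z|\sin|z|$: two solutions for one terminal value, and the sharp condition that forbids it

## 1. A plausible "yes", and terminal values that support it

Consider the one-dimensional backward stochastic differential equation (BSDE)
$$Y_t=\xi+\int_t^T |Z_s|\sin|Z_s|\,ds-\int_t^T Z_s\cdot dB_s,\qquad t\in[0,T]. \tag{1}$$
The datum is the terminal value $\xi$, and the unknown is the pair $(Y,Z)$. Suppose $\xi\in L^p$ with $p>1$. Is there at most one solution for which $|Y|^p$ is uniformly integrable along stopping times? This question is posed in Shengjun Fan, Ying Hu, Shanjian Tang, "1D nonlinear backward stochastic differential equations: a unified theory and applications", arXiv:2309.06233 (2023).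

The first guess is yes. The generator $g(z)=|z|\sin|z|$ is smooth away from the origin and grows at most linearly, $|g(z)|\le|z|$. The usual difficulties with uniqueness come from quadratic growth or from working in $L^1$, and we have neither. We fix the setting and then test the guess.

**Setting.** Fix a real $T>0$ and an integer $d\ge1$. Let $(\Omega,\mathcal F,\mathbb P)$ be a complete probability space carrying a standard $d$-dimensional Brownian motion $(B_t)_{t\in[0,T]}$, let $(\mathcal F_t)$ be its augmented filtration, and assume $\mathcal F_T=\mathcal F$. Relations between random elements hold $\mathbb P$-a.s. We write $g(z)=|z|\sin|z|$, $e_1=(1,0,\dots,0)$, and $W$ for the first coordinate of $B$. $L^p$ is the set of $\mathcal F_T$-measurable real $\xi$ with $\mathbb E|\xi|^p<\infty$.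

**Definition (solution).** For an $\mathcal F_T$-measurable $\xi$, a solution of (1) is a pair $(Y,Z)$ of adapted processes with values in $\mathbb R\times\mathbb R^d$ (integrands being, as usual, progressively measurable) such that a.s. $t\mapsto Y_t$ is continuous, $\int_0^T(|g(Z_t)|+|Z_t|^2)\,dt<\infty$, and (1) holds. Equivalently, $dY=-g(Z)\,dt+Z\cdot dB$ and $Y_T=\xi$. Two solutions are the same if the $Y$'s are indistinguishable and the $Z$'s agree $d\mathbb P\otimes dt$-a.e.

**Definition (class (D)).** A real process $(X_t)_{t\in[0,T]}$ is of class (D) if the family $\{X_\tau:\tau\text{ a stopping time with values in }[0,T]\}$ is uniformly integrable.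

For instance, if $\sup_t|X_t|$ is integrable, then $X$ is of class (D). Here is a process that is not. Let $\nu$ be the first time that $\int_0^t(T-s)^{-1}dW_s$ reaches $1$. The bracket $\frac1{T-t}-\frac1T$ tends to infinity as $t\uparrow T$, so the integral is a time-changed Brownian motion run for an infinite time, and $\nu<T$ a.s. Let $M_t=\int_0^{t\wedge\nu}(T-s)^{-1}dW_s$. Then $M_0=0$ and $M_T=1$. If the local martingale $M$ were of class (D), we would have $\mathbb E M_T=M_0$, which is false. Note that $M$ solves the BSDE with generator $0$ and $\xi=1$, and so does the constant $1$. So without an integrability class uniqueness fails even for $g=0$, and the class (D) condition is what removes this trivial example.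

The standard tool is a change of measure.

**Lemma 1.** Let $p>1$ and $t\in[0,T]$. Let $X$ be continuous and adapted with $|X|^p$ of class (D), and suppose that on $[t,T]$
$$dX_s=\zeta_s\cdot(dB_s-b_s\,ds),\qquad \int_t^T|\zeta_s|^2ds<\infty,\qquad \int_t^T|b_s|^2ds\le K$$
with a deterministic constant $K$. Put $\Gamma_s=\exp\big(\int_t^sb\cdot dB-\frac12\int_t^s|b|^2du\big)$. Then
$$X_t=\mathbb E[\Gamma_TX_T\mid\mathcal F_t],\qquad \mathbb E[\Gamma_T^2\mid\mathcal F_t]\le e^K. \tag{2}$$

*Proof.* For $r\ge1$, $\Gamma_s^r=\exp\big(r\int_t^sb\cdot dB-\frac{r^2}2\int_t^s|b|^2\big)\exp\big(\frac{r^2-r}2\int_t^s|b|^2\big)$. The first factor is a martingale by Novikov's condition, and the second is at most $e^{(r^2-r)K/2}$. So $\mathbb E[\Gamma_\sigma^r\mid\mathcal F_t]\le e^{(r^2-r)K/2}$ for every stopping time $\sigma\in[t,T]$. The case $r=2$, $\sigma=T$ is the second claim.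

Let $\sigma_m=\inf\{s\ge t:\int_t^s|\zeta|^2\ge m\}\wedge T$. By Girsanov's theorem $B^{*}_s=B_s-B_t-\int_t^sb\,du$, $s\in[t,T]$, is a Brownian motion under $\Gamma_T\,d\mathbb P$. Since $X_{\sigma_m}-X_t=\int_t^{\sigma_m}\zeta\cdot dB^{*}$ has bracket at most $m$, its conditional mean given $\mathcal F_t$ under $\Gamma_Td\mathbb P$ is $0$. Hence $X_t=\mathbb E[\Gamma_{\sigma_m}X_{\sigma_m}\mid\mathcal F_t]$. For almost every $\omega$ we have $\sigma_m=T$ for all large $m$. So $X_{\sigma_m}\to X_T$ a.s., and in $L^p$ because $|X|^p$ is of class (D). Likewise $\Gamma_{\sigma_m}\to\Gamma_T$ a.s., and in every $L^r$ because all moments are bounded uniformly in $m$. By Hölder's inequality $\Gamma_{\sigma_m}X_{\sigma_m}\to\Gamma_TX_T$ in $L^1$, and we let $m\to\infty$. $\square$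

Now the tests.

Take $\xi=x$ constant. One solution is $(x,0)$. Let $(Y,Z)$ be another with $|Y|^p$ of class (D), and put $a_s=\sin|Z_s|\,Z_s/|Z_s|$, with $a_s=0$ if $Z_s=0$. Then $|a|\le1$, $g(Z)=a\cdot Z$, and $d(Y-x)=Z\cdot(dB-a\,dt)$. Lemma 1 gives $Y_t-x=\mathbb E[\Gamma_T\cdot0\mid\mathcal F_t]=0$, and then $Z=0$. The guess holds.

Next take $\xi=x+v\cdot B_T$. One solution is $Y_t=x+v\cdot B_t+(T-t)|v|\sin|v|$, $Z_t=v$. More generally, for a deterministic $z\in L^2([0,T];\mathbb R^d)$ and $\xi=x+\int_0^Tz(s)\cdot dB_s$, one solution is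
$$Y_t=x+\int_0^tz(s)\cdot dB_s+\int_t^Tg(z(s))\,ds,\qquad Z_t=z(t).$$
To compare it with another solution we must bound the difference quotient of $g$.

**Lemma 2.** Let $\varepsilon\in(0,1)$, $z_1\ne z_2$ in $\mathbb R^d$, and $b=(g(z_1)-g(z_2))\dfrac{z_1-z_2}{|z_1-z_2|^2}$. Then, with $C_\varepsilon=2(1+\varepsilon)/\varepsilon$,
$$|b|\le C_\varepsilon+(1+\varepsilon)\min(|z_1|,|z_2|). \tag{3}$$

*Proof.* Let $M=\max|z_i|>0$, $l=\min|z_i|$, $\omega=\varepsilon/(1+\varepsilon)$. If $|z_1-z_2|\ge\omega M$, then $|g(z_1)-g(z_2)|\le2M$ gives $|b|\le2/\omega=C_\varepsilon$. Otherwise $l\ge M-|z_1-z_2|\ge(1-\omega)M=M/(1+\varepsilon)$. Since $|(r\sin r)'|=|\sin r+r\cos r|\le1+r$, we get $|g(z_1)-g(z_2)|\le(1+M)\,\big||z_1|-|z_2|\big|\le(1+M)|z_1-z_2|$. So $|b|\le1+M\le1+(1+\varepsilon)l\le C_\varepsilon+(1+\varepsilon)l$. $\square$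

Let $(Y^1,Z^1)$, $(Y^2,Z^2)$ be solutions with the same $\xi$ and $|Y^i|^p$ of class (D). Let $D=Y^1-Y^2$, and let $b_s$ be the vector of Lemma 2 for $(Z^1_s,Z^2_s)$, with $b_s=0$ when they agree. Since $b\cdot(Z^1-Z^2)=g(Z^1)-g(Z^2)$,
$$dD=(Z^1-Z^2)\cdot(dB-b\,dt),\qquad D_T=0. \tag{4}$$
Also $|D|^p\le2^{p-1}(|Y^1|^p+|Y^2|^p)$ is of class (D).

**Lemma 3.** If one of the two solutions satisfies $\int_0^T|Z^1_s|^2ds\le K'$ with a deterministic constant $K'$, then the two solutions are the same.

*Proof.* Lemma 2 with $\varepsilon=\frac12$ gives $|b|\le6+\frac32|Z^1|$, so $\int_0^T|b|^2\le72T+\frac92K'$. Lemma 1 applies to $D$ and gives $D_t=\mathbb E[\Gamma_TD_T\mid\mathcal F_t]=0$ for each $t$. So $Y^1=Y^2$ by continuity. Then $\int(Z^1-Z^2)\cdot dB$ is a continuous local martingale of finite variation, hence zero, and $Z^1=Z^2$ a.e. $\square$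

The explicit solution with deterministic $Z=z$ has $\sup_t|Y_t|$ in every $L^r$, so it is in the class, and Lemma 3 shows that it is the only one. The guess passes for all these Gaussian $\xi$.

## 2. The slope of $r\sin r$, and why the linearization loses control

The sensible general strategy is the one just used: write (4), remove the drift $b$ by Girsanov's theorem, and take expectations. It needs control of $\int|b|^2$. The bound (3) makes $|b|$ as large as $|Z|$, and this is not an artifact. Take, for an integer $n\ge1$,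
$$\alpha=2\pi n+\tfrac\pi2,\qquad \beta=2\pi n-\tfrac\pi2,\qquad g(\alpha e_1)=\alpha,\quad g(\beta e_1)=-\beta .$$
The two values of $Z$ differ by the fixed amount $\pi$, but the values of $g$ differ by $\alpha+\beta=4\pi n$, so $|b|=4n$.

Use these values as controls. If $Z^1=\alpha e_1$ and $Z^2=\beta e_1$, the gap started at $1$ is
$$D_t=1-4\pi nt+\pi W_t .$$
The gap is pulled down at a speed of our choice, while its noise does not depend on $n$. If the gap reaches $0$ before time $T$, we may switch both $Z$'s to $0$ from then on, since $g(0)=0$, and the two processes stay together.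

With $n$ fixed this does not quite work. The probability that $D>0$ on all of $[0,T]$ is at most $\mathbb P(\pi W_T>4\pi nT-1)$, which tends to $0$ as $n\to\infty$. But it is positive for each $n$: the law of $(W_t-4nt)_{t\le T}$ is equivalent to that of $(W_t)_{t\le T}$, and $\mathbb P(\min_{[0,T]}W>-\frac1\pi)>0$. This agrees with Lemma 3, by which neither $\int|Z^i|^2$ can be bounded in a counterexample.

So let $n$ depend on time, with $\int_0^Tn_s\,ds=\infty$. Then the downward push is infinite and the gap closes for certain. The price is that $Z$ explodes near $T$ on the rare paths where the gap is still open, and we must check that this costs no moments. The choice $n_t\approx1/(T-t)$ works.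

## 3. A gap that closes with certainty: the answer is no

**Theorem 1.** There is a random variable $\xi$ with $\mathbb E|\xi|^r<\infty$ for all $r\ge1$, and two solutions $(Y^1,Z^1)$, $(Y^2,Z^2)$ of (1) with terminal value $\xi$, such that $Y^1_0=1$, $Y^2_0=0$ and $\mathbb E\sup_t|Y^i_t|^r<\infty$ for all $r\ge1$. In particular $(|Y^i_t|^p)_t$ is of class (D) for every $p>1$. Moreover, for every $y\in[0,1]$ there is such a solution, with the same $\xi$, with $Y_0=y$.

Here $T>0$ and $d\ge1$ are arbitrary. So the answer to the question is negative for every $p>1$, every $T>0$ and every $d\ge1$, and one $\xi\in\bigcap_{p\ge1}L^p$ serves all $p$.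

**Step 1: build the two solutions.** The purpose is to choose $n_t$ and verify the equation. For $t\in[0,T)$ let $n_t=\lceil1/(T-t)\rceil\in\{1,2,\dots\}$ and
$$\alpha_t=2\pi n_t+\tfrac\pi2,\qquad\beta_t=2\pi n_t-\tfrac\pi2,\qquad m(t)=\int_0^tn_s\,ds\ \ge\ \log\frac T{T-t}.$$
Then $\sin\alpha_t=1$, $\sin\beta_t=-1$ and $\alpha_t,\beta_t>0$. Put
$$\Delta_t=1-4\pi m(t)+\pi W_t,\qquad \tau=\inf\{t\in[0,T):\Delta_t\le0\}.$$
As $t\uparrow T$, $m(t)\to\infty$ while $W$ is bounded on $[0,T]$. So $\tau<T$ a.s., and $\Delta_\tau=0$ by continuity. Define $Z^1_t=\alpha_t1_{\{t\le\tau\}}e_1$, $Z^2_t=\beta_t1_{\{t\le\tau\}}e_1$ and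
$$Y^1_t=1-\int_0^{t\wedge\tau}\alpha_s\,ds+\int_0^{t\wedge\tau}\alpha_s\,dW_s,\qquad Y^2_t=\int_0^{t\wedge\tau}\beta_s\,ds+\int_0^{t\wedge\tau}\beta_s\,dW_s .$$
These are adapted and continuous. Since $\tau<T$, the functions $\alpha,\beta$ are bounded on $[0,\tau]$, so $\int_0^T(|g(Z^i_s)|+|Z^i_s|^2)\,ds<\infty$ a.s. We have $g(Z^1_t)=\alpha_t1_{\{t\le\tau\}}$ and $g(Z^2_t)=-\beta_t1_{\{t\le\tau\}}$, so $dY^i=-g(Z^i)\,dt+Z^i\cdot dB$. Finally $\alpha+\beta=4\pi n$ and $\alpha-\beta=\pi$, so
$$Y^1_T-Y^2_T=1-\int_0^\tau(\alpha_s+\beta_s)\,ds+\int_0^\tau(\alpha_s-\beta_s)\,dW_s=\Delta_\tau=0 .$$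
With $\xi:=Y^1_T=Y^2_T$ both pairs solve (1), and they differ because $Y^1_0=1\ne0=Y^2_0$.

**Step 2: moments.** The purpose is to show that $\tau$ comes close to $T$ only with tiny probability. Let $\ell\ge1$ and $t=T(1-e^{-\ell})$. Then $m(t)\ge\ell$, and $4\pi m(t)-1\ge2\pi m(t)$ since $2\pi m(t)\ge1$. On $\{\tau>t\}$ we have $\Delta_t>0$, so
$$\mathbb P\Big(\frac T{T-\tau}>e^\ell\Big)=\mathbb P(\tau>t)\le\mathbb P(\pi W_t>4\pi m(t)-1)\le\mathbb P(W_t\ge2\ell)\le e^{-(2\ell)^2/(2t)}\le e^{-2\ell^2/T}.$$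
Write $U=\log\frac T{T-\tau}\ge0$. Then $\mathbb E e^{rU}=1+\int_0^\infty re^{r\ell}\,\mathbb P(U>\ell)\,d\ell$, and bounding the probability by $1$ for $\ell\le1$ gives
$$\mathbb E\Big[\Big(\frac T{T-\tau}\Big)^r\Big]\le e^r+\int_1^\infty re^{r\ell}e^{-2\ell^2/T}d\ell<\infty\qquad(r\ge1).$$
Next, $0<\beta_s\le\alpha_s\le2\pi\big(\frac1{T-s}+1\big)+\frac\pi2\le8\big(1+\frac1{T-s}\big)$, hence
$$V:=\int_0^\tau\alpha_s^2\,ds\le128\int_0^\tau\Big(1+\frac1{(T-s)^2}\Big)ds\le128\Big(T+\frac1{T-\tau}\Big)$$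
has moments of all orders. The Burkholder–Davis–Gundy inequality bounds the $r$-th moment of the supremum of each stochastic integral by a constant times $\mathbb E V^{r/2}$, and the drift integrals are at most $\int_0^\tau\alpha_s\,ds\le\sqrt{TV}$. So $\sup_t|Y^i_t|\in L^r$ for all $r\ge1$. In particular $\xi\in L^r$, and $(|Y^i_t|^p)$ is dominated by an integrable variable, hence of class (D).

**Step 3: all intermediate initial values.** The purpose is to glue a constant to one of the two solutions. For $y\in\{0,1\}$ there is nothing to do. Let $y\in(0,1)$ and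
$$\rho=\inf\{t:\,Y^1_t=y\text{ or }Y^2_t=y\}.$$
If $\xi\le y$, then $Y^1$ runs from $1$ to $\xi$ and passes through $y$. If $\xi\ge y$, then $Y^2$ runs from $0$ to $\xi$ and passes through $y$. So $\rho\le T$. Let $(Y,Z)=(y,0)$ on $[0,\rho]$. After $\rho$ let $(Y,Z)=(Y^i,Z^i)$, where $i=1$ on $\{Y^1_\rho=y\}\in\mathcal F_\rho$ and $i=2$ otherwise. The pair is adapted and $Y$ is continuous. On $[0,\rho]$ the equation $dY=-g(Z)\,dt+Z\cdot dB$ reads $0=0$ because $g(0)=0$. So this is a solution with terminal value $\xi$, and $|Y|\le|y|+|Y^1|+|Y^2|$ gives the moments. $\square$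

## 4. Between constants and all moments: a double-exponential threshold

For constant $\xi$ uniqueness holds, and for some $\xi$ with all moments it fails. The next theorem locates the passage from one to the other.

**Theorem 2.** (a) Let $c>2$ and $\mathbb E\exp(e^{c|\xi|})<\infty$ (for instance $\xi$ bounded). Then for every $p>1$ equation (1) has at most one solution with $(|Y_t|^p)$ of class (D).

(b) For every $c<2$ there is $\xi$ with $\mathbb E\exp(e^{c|\xi|})<\infty$ for which (1) has two solutions (hence, as in Step 3 of Theorem 1, a continuum), with $Y^1_0\ne Y^2_0$ and $\mathbb E\exp(e^{c\sup_t|Y^i_t|})<\infty$, $i=1,2$.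

So the constant $2$ is sharp, and even all exponential moments of $\xi$ do not give uniqueness. The borderline $c=2$ is not settled here. Existence in (a) is known: since $\xi\in L^2$, there is a solution with $\sup_t|Y_t|\in L^2$ (Lepeltier–San Martín, Statist. Probab. Lett. 1997), and the tail bound (5) below puts it in all the classes considered.

The mechanism behind the constant is a comparison of two quantities. By (4) the gap $D$ is a martingale after a change of measure from $\mathbb P$ to some $Q$. Since it starts positive and must end at $0$, it can keep its $Q$-mean only by escaping: under $Q$, one of the $Y^i$ must reach each level $k$ with probability of order at least $1/k$. Under $\mathbb P$ that event has probability about $\exp(-2e^{c'k})$. Making such an event likely has a price, measured by the relative entropy of $Q$. The price that the equation can pay turns out to be of order $e^{\gamma k}$ with $\gamma$ just above $2$.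

## 5. Uniqueness above the threshold: the entropy of escaping

**Definition (relative entropy).** For $Q\ll\mathbb P$, $\mathcal H(Q|\mathbb P)=\mathbb E^Q\big[\log\frac{dQ}{d\mathbb P}\big]\in[0,\infty]$.

Two examples. If $Q=\mathbb P(\,\cdot\mid A)$, then $\mathcal H(Q|\mathbb P)=\log\frac1{\mathbb P(A)}$, so making $A$ certain costs the logarithm of its rarity. If $Q$ gives $B$ a constant drift $v$ on $[0,T]$, then $\log\frac{dQ}{d\mathbb P}=v\cdot B_T-\frac12|v|^2T$ and $\mathcal H(Q|\mathbb P)=\frac12|v|^2T$. The log-sum inequality (Jensen on $A$ and on $A^c$) says that for every event $A$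
$$\mathcal H(Q|\mathbb P)\ge Q(A)\log\frac{Q(A)}{\mathbb P(A)}+Q(A^c)\log\frac{Q(A^c)}{\mathbb P(A^c)} .$$

*Proof of Theorem 2(a).* Fix $c'$ with $2<c'<c$.

**Step 1: every solution in the class inherits the tails of $\xi$.** Let $(Y,Z)$ be a solution with $|Y|^p$ of class (D). With $a_s=\sin|Z_s|\,Z_s/|Z_s|$ as in Section 1, $dY=Z\cdot(dB-a\,dt)$ and $|a|\le1$. Lemma 1 with $K=T$ gives $Y_t=\mathbb E[\Gamma_T\xi\mid\mathcal F_t]$ and $\mathbb E[\Gamma_T^2\mid\mathcal F_t]\le e^T$. The function $f(y)=\exp(e^{c'y})$ is convex and increasing on $[0,\infty)$. Jensen's inequality under $\Gamma_T\,d\mathbb P$, followed by the Cauchy–Schwarz inequality, gives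
$$f(|Y_t|)\le\mathbb E[\Gamma_Tf(|\xi|)\mid\mathcal F_t],\qquad f(|Y_t|)^2\le e^T\,\mathbb E[f(|\xi|)^2\mid\mathcal F_t].$$
Here $\mathbb Ef(|\xi|)^2=\mathbb E\exp(2e^{c'|\xi|})<\infty$, because $2e^{c'y}\le e^{cy}+\text{const}$ for $y\ge0$. Both sides have continuous versions in $t$ (martingales of a Brownian filtration are continuous), so the inequality holds for all $t$ simultaneously. Doob's maximal inequality, applied at level $f(k)^2=\exp(2e^{c'k})$, yields with $C_1=e^T\,\mathbb Ef(|\xi|)^2$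
$$\mathbb P\big(\sup_t|Y_t|\ge k\big)\le C_1\exp(-2e^{c'k})\qquad(k\ge1). \tag{5}$$

**Step 2: set up the measure $Q$.** The purpose is to localize so that Girsanov's theorem applies to (4). Let $(Y^i,Z^i)$, $i=1,2$, be two solutions in the class, $D=Y^1-Y^2$, and suppose that $Y^1,Y^2$ are not indistinguishable. Since $D$ is continuous and $D_T=0$, after possibly exchanging indices there are $t_0<T$, $\eta>0$ and $k_0$ with
$$\mathbb P(\Lambda)>0,\qquad\Lambda=\{D_{t_0}\ge\eta,\ |Y^1_{t_0}|\vee|Y^2_{t_0}|\le k_0\}\in\mathcal F_{t_0}.$$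
Put $\pi_0=\eta\,\mathbb P(\Lambda)$. Choose $\varepsilon\in(0,1)$ with $\gamma:=2(1+2\varepsilon)<c'$. For $k>k_0\vee1$ and $n\ge1$ let
$$\tau_k=\inf\{t\ge t_0:|Y^1_t|\vee|Y^2_t|\ge k\}\wedge T,\qquad\sigma_n=\inf\Big\{t\ge t_0:\int_{t_0}^t(|Z^1|^2+|Z^2|^2)\,ds\ge n\Big\}\wedge T,$$
and $\tau_{k,n}=\tau_k\wedge\sigma_n$. With $b$ as in (4), let $dQ/d\mathbb P$ be the time-$T$ value of the exponential martingale of $\int1_\Lambda1_{\{t_0\le s\le\tau_{k,n}\}}b_s\cdot dB_s$. By (3), $\int_{t_0}^{\tau_{k,n}}|b|^2\,ds\le2C_\varepsilon^2T+8n$, so Novikov's condition holds. Thus $Q$ is equivalent to $\mathbb P$, $Q=\mathbb P$ on $\mathcal F_{t_0}$, and $dB=1_\Lambda1_{[t_0,\tau_{k,n}]}b\,dt+dB^Q$ with a $Q$-Brownian motion $B^Q$. Below, $C$ denotes constants that do not depend on $k,n$.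

**Step 3: the gap keeps its $Q$-mean.** On $\Lambda\times[t_0,\tau_{k,n}]$, (4) reads $dD=(Z^1-Z^2)\cdot dB^Q$, and $\int_{t_0}^{\tau_{k,n}}|Z^1-Z^2|^2\le2n$. So the stochastic integral has $Q$-mean zero and
$$\mathbb E^Q[1_\Lambda D_{\tau_{k,n}}]=\mathbb E[1_\Lambda D_{t_0}]\ge\pi_0. \tag{6}$$

**Step 4: bound the entropy of $Q$.** The purpose is to show that, before level $k$ is left, $Q$ cannot spend more than order $e^{\gamma k}$. On $\Lambda\times[t_0,\tau_{k,n}]$ the $Q$-drift of $Y^i$ is $-g(Z^i)+b\cdot Z^i$. By (3), with $\min(|Z^1|,|Z^2|)\le|Z^i|$, it is bounded in absolute value by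
$$(1+C_\varepsilon)|Z^i|+(1+\varepsilon)|Z^i|^2\le K_\varepsilon+(1+2\varepsilon)|Z^i|^2=K_\varepsilon+\tfrac\gamma2|Z^i|^2,\qquad K_\varepsilon=\frac{(1+C_\varepsilon)^2}{4\varepsilon}.$$
We want a function that controls $|Z^i|^2$ even when this quadratic drift acts adversely. Take
$$\varphi(y)=\frac2{\gamma^2}\big(e^{\gamma|y|}-1-\gamma|y|\big),\qquad|\varphi'(y)|=\frac2\gamma\big(e^{\gamma|y|}-1\big),\qquad\varphi''(y)=2e^{\gamma|y|}.$$
It is $C^2$, and $\frac12\varphi''-\frac\gamma2|\varphi'|=e^{\gamma|y|}-(e^{\gamma|y|}-1)=1$. By Itô's formula, on $\Lambda$,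
$$\varphi(Y^i_{\tau_{k,n}})-\varphi(Y^i_{t_0})\ge\int_{t_0}^{\tau_{k,n}}\Big(\tfrac12\varphi''-\tfrac\gamma2|\varphi'|\Big)(Y^i)|Z^i|^2ds-K_\varepsilon\int_{t_0}^{\tau_{k,n}}|\varphi'(Y^i)|\,ds+\int_{t_0}^{\tau_{k,n}}\varphi'(Y^i)Z^i\cdot dB^Q .$$
On $\Lambda$ we have $|Y^i|\le k$ on $[t_0,\tau_{k,n}]$, since $|Y^i_{t_0}|\le k_0<k$. So the last integral, multiplied by $1_\Lambda$, has bounded bracket and $Q$-mean zero, and
$$\mathbb E^Q\Big[1_\Lambda\int_{t_0}^{\tau_{k,n}}|Z^i|^2ds\Big]\le\varphi(k)+K_\varepsilon T\varphi'(k)\le Ce^{\gamma k}. \tag{7}$$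
Under $Q$, $\log\frac{dQ}{d\mathbb P}=\int1_\Lambda1_{[t_0,\tau_{k,n}]}b\cdot dB^Q+\frac12\int1_\Lambda1_{[t_0,\tau_{k,n}]}|b|^2ds$, and the first integral has mean zero. With $|b|^2\le2C_\varepsilon^2+2(1+\varepsilon)^2|Z^1|^2$ and (7),
$$\mathcal H(Q|\mathbb P)=\tfrac12\,\mathbb E^Q\Big[1_\Lambda\int_{t_0}^{\tau_{k,n}}|b|^2ds\Big]\le Ce^{\gamma k}. \tag{8}$$

**Step 5: under $Q$, escaping is not rare.** Let $A=\Lambda\cap\{\tau_k<T\}$. On $\Lambda$, $|D_{\tau_{k,n}}|\le2k$. If $\tau_k=T$ and $\sigma_n\ge\tau_k$, then $\tau_{k,n}=T$ and $D_{\tau_{k,n}}=D_T=0$. In all other cases $\tau_k<T$ or $\sigma_n<\tau_k$. On $\{\sigma_n<\tau_k\}$ we have $\int_{t_0}^{\tau_{k,n}}(|Z^1|^2+|Z^2|^2)\,ds=n$. So (6), Chebyshev's inequality and (7) give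
$$\pi_0\le2kQ(A)+2kQ(\Lambda\cap\{\sigma_n<\tau_k\})\le2kQ(A)+2k\,\frac{2Ce^{\gamma k}}n .$$
Choose $n=n(k)$ so large that the last term is at most $\pi_0/2$. Then $Q(A)\ge\pi_0/(4k)$.

**Step 6: compare with $\mathbb P$.** Since $Q$ and $\mathbb P$ are equivalent, $\mathbb P(A)>0$. We use $q\log q+(1-q)\log(1-q)\ge-\log2$ for $q\in[0,1]$, and $Q(A^c)\log\frac1{\mathbb P(A^c)}\ge0$ (read as $0$ if $Q(A^c)=0$). The log-sum inequality gives
$$\mathcal H(Q|\mathbb P)\ge Q(A)\log\frac1{\mathbb P(A)}-\log2 .$$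
With (8) and Step 5,
$$\mathbb P(A)\ge\exp\Big(-\frac{4k}{\pi_0}\big(Ce^{\gamma k}+\log2\big)\Big).$$
But $A\subset\{\sup_t|Y^1_t|\ge k\}\cup\{\sup_t|Y^2_t|\ge k\}$, so $\mathbb P(A)\le2C_1\exp(-2e^{c'k})$ by (5). Hence $2e^{c'k}\le\log(2C_1)+\frac{4k}{\pi_0}(Ce^{\gamma k}+\log2)$ for all large $k$, which is false because $c'>\gamma$. So $Y^1=Y^2$, and $Z^1=Z^2$ a.e. as at the end of Lemma 3. $\square$

## 6. Non-uniqueness below the threshold: a gap paid for by local time

To prove (b) we look for solutions for which the estimates of Section 5 are nearly equalities. Two of them matter. The bound $|b|\le(1+\varepsilon)|Z|+C_\varepsilon$ should be sharp, and the drift $b\cdot Z$ should push toward the origin as strongly as possible, that is, be close to $-\mathrm{sgn}(Y)|Z|^2$.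

The slope of $r\sin r$ at $r=\pi n$ is $(-1)^n\pi n$: full size, with a sign given by the parity of $n$. So we take $Z^{1,2}=(N\pm\epsilon\theta)e_1$ with $N=\pi n$, $\epsilon=(-1)^n$ and a small $\theta>0$. Then $\sin(N+\epsilon\theta)=\sin\theta$ and $\sin(N-\epsilon\theta)=-\sin\theta$, so
$$g(Z^1)=(N+\epsilon\theta)\sin\theta,\quad g(Z^2)=-(N-\epsilon\theta)\sin\theta,\quad\frac{g(Z^1)+g(Z^2)}2=\epsilon\theta\sin\theta,\quad g(Z^1)-g(Z^2)=2N\sin\theta. \tag{9}$$
Up to a drift that is bounded when $\theta$ is, the average of $Y^1,Y^2$ is $X$ with $dX=N\,dW$. The gap satisfies $dD=-2N\sin\theta\,dt+2\epsilon\theta\,dW$. The first coordinate of $b$ is $\frac{2N\sin\theta}{2\epsilon\theta}=\epsilon N\frac{\sin\theta}\theta$, so $b$ times $N$ is $\epsilon\frac{\sin\theta}\theta N^2$. To make it point inward we use odd $n$ when $X\ge0$ and even $n$ when $X<0$, that is $\epsilon=-\mathrm{sgn}(X)$.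

The size $N$ is still free. Put $h=2\theta/N$. Then $dD=-h\frac{\sin\theta}\theta\,d\langle X\rangle-h\,\mathrm{sgn}(X)\,dX$. If $h=h(|X|)$ and $H(r)=\int_0^rh$, the Itô–Tanaka formula will show that $D+H(|X|)$ has drift $\big(\frac12h'-\frac{\sin\theta}\theta h\big)d\langle X\rangle$ plus $h(0)$ times the local time of $X$ at $0$. If $h'\le\kappa h$ with $\kappa<2\frac{\sin\theta}\theta$, the first part is negative. Then only local time at $0$ can keep the gap alive, and it enters with weight $h(0)$, which may be as small as $e^{-\kappa k}$ if $h$ has normal size at level $k$. The next computation shows why this produces double exponentials.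

**Recalled: local time.** For a continuous local martingale $X$ let $L$ be its local time at $0$. It is continuous and nondecreasing, and $dL$ is carried by $\{X=0\}$. With $\mathrm{sgn}(0)=1$ one has Tanaka's formula $d|X|=\mathrm{sgn}(X)\,dX+dL$. The value at $0$ is immaterial, since $\int1_{\{X=0\}}d\langle X\rangle=0$. For convex $\Phi$ with left derivative $\Phi'_-$, with $L^a$ the local time at $a$, the Itô–Tanaka formula is
$$\Phi(X_t)=\Phi(X_0)+\int_0^t\Phi'_-(X)\,dX+\tfrac12\int L^a_t\,\Phi''(da),$$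
and the occupation formula is $\int_0^tf(X)\,d\langle X\rangle=\int f(a)L^a_t\,da$ for Borel $f\ge0$.

Example. Let $X$ be a Brownian motion from $0$, $R>0$, and $M_t=(1-|X_t|/R)e^{L_t/R}$. By Tanaka's formula and $|X|\,dL=0$,
$$dM=e^{L/R}\Big(-\frac{\mathrm{sgn}(X)\,dX+dL}R+\Big(1-\frac{|X|}R\Big)\frac{dL}R\Big)=-\frac{e^{L/R}}R\,\mathrm{sgn}(X)\,dX, \tag{10}$$
so $M$ is a local martingale. Stop it when $|X|=R$ or $L=a$, whichever comes first. It is then bounded, and it ends at $0$ in the first case and at $e^{a/R}$ in the second. Hence $\mathbb P(L\text{ reaches }a\text{ before }|X|\text{ reaches }R)=e^{-a/R}$. With $a\approx e^{\kappa k}$ and $R\approx k$ this is double-exponentially small.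

**Recalled: an existence and uniqueness theorem.** Let $\sigma:\mathbb R\to\mathbb R$ be bounded, bounded below by a positive constant, and such that $|\sigma(x)-\sigma(y)|^2\le|f(x)-f(y)|$ for a bounded increasing $f$. Then pathwise uniqueness holds for $dX=\sigma(X)\,d\beta$ (Nakao; Le Gall; Revuz–Yor, *Continuous Martingales and Brownian Motion*, Thm IX.3.5(iii)). Weak existence holds by Engelbert–Schmidt. By Yamada–Watanabe there is a unique strong solution for any Brownian motion $\beta$ in any filtration satisfying the usual conditions. For example, a piecewise constant $\sigma>0$ with finitely many jumps qualifies: if $v$ is its variation function on $(-\infty,x]$ and $v_\infty$ its total variation, then $|\sigma(x)-\sigma(y)|^2\le v_\infty|v(x)-v(y)|$, so $f=v_\infty v$ works.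

*Proof of Theorem 2(b).* We may assume $0<c<2$, since the assertion for a given $c$ implies it for all smaller values.

**Step 1: parameters.** The purpose is to fix the profile $h_j$ for a sequence of attempts, called stages, at levels $k_j\to\infty$. One attempt fails with small positive probability, and then we try again at a higher level. Fix $\kappa\in(c,2)$ and $\theta_0\in(0,1]$ with $\rho_0:=\frac{\sin\theta_0}{\theta_0}>\frac\kappa2$, and let $\delta:=\rho_0-\frac\kappa2>0$. For $j\ge1$ let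
$$k_j=j^2,\quad\eta_j=q\,j^{-3/2},\quad h_j(r)=\eta_je^{-\kappa(k_j-r)^+}\ (r\ge0),\quad\varepsilon_j=h_j(0)=\eta_je^{-\kappa k_j},\quad H_j(r)=\int_0^rh_j .$$
Here $q>0$ is so small that $q\le\theta_0/(2\pi)$ and $\sum_js_j\le T/2$, where $s_j:=2\eta_j/(\delta\theta_0^2)$. Since all $s_j>0$, each $s_j<T/2$. Put also
$$R_j=k_j+\frac2{\eta_j},\qquad a_j=\frac{2^{-j}}{\varepsilon_j}.$$
The function $h_j$ is increasing, equals $\eta_j$ on $[k_j,\infty)$, and $h_j'\le\kappa h_j$.

For $x\in\mathbb R$ let $n_j(x)$ be the largest integer that is odd if $x\ge0$, even if $x<0$, and satisfies $\pi n_j(x)\le2\theta_0/h_j(|x|)$. Put $N_j(x)=\pi n_j(x)$, $\theta_j(x)=\frac12h_j(|x|)N_j(x)$ and $\epsilon(x)=(-1)^{n_j(x)}=-\mathrm{sgn}(x)$. With $u=\frac{2\theta_0}{\pi h_j(|x|)}\ge\frac{2\theta_0}{\pi q}\ge4$ we have $n_j(x)>u-2\ge u/2$ and $n_j(x)>2$. So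
$$\frac{\theta_0}{h_j(|x|)}\le N_j(x)\le\frac{2\theta_0}{h_j(|x|)},\qquad N_j\ge2\pi,\qquad\theta_j(x)\in\big[\tfrac{\theta_0}2,\theta_0\big]. \tag{11}$$
On each half-line $h_j(|x|)$ is monotone, and it is constant for $|x|\ge k_j$ with values in $[\varepsilon_j,\eta_j]$. So $N_j$ is bounded, bounded below by $2\pi$, and piecewise constant with finitely many jumps. The recalled theorem applies to $\sigma=N_j$.

**Step 2: one stage.** The purpose is to define $X$ and $D$ on successive random intervals. Set $S_0=0$, $D_0=1$. Suppose that a stopping time $S=S_{j-1}\le\sum_{i<j}s_i$ is given and that, on the event $F_{j-1}\in\mathcal F_S$ that stage $j$ is reached ($F_0=\Omega$), $D_S\in(0,1+\sum_{i<j}2^{-i}]$. The process $(W_{S+u}-W_S)_{0\le u\le T/2}$ is a Brownian motion for $(\mathcal F_{S+u})$. Let $X$ on $[S,S+T/2]\subset[0,T]$ be the strong solution of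
$$dX_t=N_j(X_t)\,dW_t,\qquad X_S=0 .$$
Write $N=N_j(X)$, $\theta=\theta_j(X)$, $\epsilon=\epsilon(X)$, and let
$$dD_t=-2N\sin\theta\,dt+2\theta\epsilon\,dW_t=h_j(|X|)\Big(-\frac{\sin\theta}\theta\,d\langle X\rangle_t-\mathrm{sgn}(X)\,dX_t\Big).$$
The second form holds because $h_j(|X|)=2\theta/N$, $d\langle X\rangle=N^2dt$ and $\epsilon=-\mathrm{sgn}(X)$. Let $L$ be the local time of $X$ at $0$ started at time $S$, and
$$\lambda_j=\inf\{t\ge S:\varepsilon_jL_t=2^{-j}\},\qquad\tau_j=\inf\{t\ge S:D_t=0\},\qquad S_j=\tau_j\wedge\lambda_j .$$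
Stage $j$ fails if $\lambda_j<\tau_j$. In that case $X_{S_j}=0$, because $\lambda_j$ lies in the support of $dL$, which is contained in the closed set $\{X=0\}$. Also $D_{S_j}>0$, and we go to stage $j+1$. Otherwise we stop and put $\tau=\tau_j$. Off $F_{j-1}$ the objects of stage $j$ are discarded and $S_j=S_{j-1}$. It remains to see, in Step 3, that $S_j\le S+s_j$ and that $D_{S_j}\le1+\sum_{i\le j}2^{-i}$ on failure.

**Step 3: the gap can only be fed by local time.** The purpose is inequality (12), from which everything else follows. The function $\Phi(x)=H_j(|x|)$ is convex, with $\Phi'(x)=\mathrm{sgn}(x)h_j(|x|)$ for $x\neq0$ and $\Phi''(da)=2\varepsilon_j\,\delta_0(da)+h_j'(|a|)\,da$, where $\delta_0$ is the unit mass at $0$. The Itô–Tanaka and occupation formulas give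
$$H_j(|X_t|)=\int_S^t\mathrm{sgn}(X)h_j(|X|)\,dX+\varepsilon_jL_t+\tfrac12\int_S^th_j'(|X|)\,d\langle X\rangle .$$
Substituting for the $dX$ integral in $D$,
$$D_t=D_S-H_j(|X_t|)+\varepsilon_jL_t+\int_S^t\Big(\tfrac12h_j'-\frac{\sin\theta}\theta h_j\Big)(|X|)\,d\langle X\rangle .$$
Since $h_j'\le\kappa h_j$, and $\frac{\sin\theta}\theta\ge\rho_0$ for $0<\theta\le\theta_0$, the integrand is at most $-\delta h_j$. As $\varepsilon_jL_t\le2^{-j}$ up to $\lambda_j$, we get on $F_{j-1}$, for $S\le t\le S_j$ (and, until we know $S_j<S+T/2$, also $t\le S+T/2$),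
$$D_t+H_j(|X_t|)+\delta\int_S^th_j(|X|)\,d\langle X\rangle\le D_S+\varepsilon_jL_t\le1+\sum_{i\le j}2^{-i}\le2. \tag{12}$$
On this interval $D\ge0$, so each term on the left is at most $2$. We read off three facts.

First, $0\le D\le2$, and after a failure $D_{S_j}\le1+\sum_{i\le j}2^{-i}$.

Second, by (11), $N^{-2}\le h_j^2/\theta_0^2\le\eta_jh_j/\theta_0^2$, so
$$t-S=\int_S^tN^{-2}\,d\langle X\rangle\le\frac{\eta_j}{\theta_0^2}\int_S^th_j(|X|)\,d\langle X\rangle\le\frac{2\eta_j}{\delta\theta_0^2}=s_j<\frac T2 .$$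
So the stage ends within time $s_j$, and $S_j\le\sum_{i\le j}s_i\le T/2$.

Third, $\eta_j(|X_t|-k_j)\le H_j(|X_t|)\le2$, so $|X_t|\le R_j$ on $[S,S_j]$.

**Step 4: failures are double-exponentially rare.** On $[S,S_j]$ let $M_t=(1-|X_t|/R_j)e^{L_t/R_j}$. The computation (10) uses only Tanaka's formula, so $M$ is a local martingale, with $M_S=1$. By the third fact above and $L\le2^{-j}/\varepsilon_j=a_j$, we have $0\le M\le e^{a_j/R_j}$, so $M$ is a bounded martingale. On failure $X_{S_j}=0$ and $L_{S_j}=a_j$, so $M_{S_j}=e^{a_j/R_j}$. Hence on $F_{j-1}$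
$$\mathbb P(\text{stage }j\text{ fails}\mid\mathcal F_S)\le e^{-a_j/R_j}.$$
The event $F_j$ that stages $1,\dots,j$ all fail therefore satisfies $\mathbb P(F_j)\le e^{-a_j/R_j}$. Moreover
$$\log\frac{a_j}{R_j}=\kappa j^2-j\log2+\tfrac32\log j-\log q-\log R_j=\kappa j^2-O(j), \tag{13}$$
because $R_j\le(1+\frac2q)j^2$. So $\mathbb P(F_j)\to0$. Almost surely only finitely many stages occur, $\tau\le T/2$ is well defined, and $D_\tau=0$. As $R_j$ increases with $j$, on $F_{j-1}\setminus F_j$ we have $\sup_{t\le\tau}|X_t|\le R_j$.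

**Step 5: the two solutions.** The pieces of $X$ and $D$ fit together continuously, since each new stage starts from $X=0$ and from the last value of $D$. On $[0,\tau]$ put $Z^1=(N+\epsilon\theta)e_1$, $Z^2=(N-\epsilon\theta)e_1$, and after $\tau$ put $Z^1=Z^2=0$. Both first coordinates are positive on $[0,\tau]$, since $N\ge2\pi$ and $\theta\le1$, so (9) holds there. Let $A_t=-\int_0^{t\wedge\tau}\epsilon\theta\sin\theta\,ds$, so that $|A|\le T$, and
$$Y^1_t=X_{t\wedge\tau}+A_t+\tfrac12D_{t\wedge\tau},\qquad Y^2_t=X_{t\wedge\tau}+A_t-\tfrac12D_{t\wedge\tau}.$$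
On $[0,\tau]$ we have $dX=N\,dW$ and $\frac12dD=-N\sin\theta\,dt+\epsilon\theta\,dW$, so
$$dY^1=-(N+\epsilon\theta)\sin\theta\,dt+(N+\epsilon\theta)\,dW,\qquad dY^2=(N-\epsilon\theta)\sin\theta\,dt+(N-\epsilon\theta)\,dW,$$
that is, $dY^i=-g(Z^i)\,dt+Z^i\cdot dB$. After $\tau$ the $Y^i$ are constant and $g(0)=0$. Since $N$ is bounded in each stage and a.s. finitely many stages occur, $\int_0^T(|g(Z^i)|+|Z^i|^2)\,dt<\infty$ a.s. Finally $Y^1_T-Y^2_T=D_\tau=0$ and $Y^1_0-Y^2_0=D_0=1$. So both pairs solve (1) with $\xi:=Y^1_T=Y^2_T$, and they are different.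

**Step 6: integrability.** Since $0\le D\le2$, $|Y^i_t|\le|X_{t\wedge\tau}|+T+1$. Splitting according to the stage at which we stop,
$$\mathbb E\exp\big(e^{c\sup_t|Y^i_t|}\big)\le\sum_{j\ge1}\exp\big(e^{c(R_j+T+1)}\big)\mathbb P(F_{j-1})\le\exp\big(e^{c(R_1+T+1)}\big)+\sum_{j\ge1}\exp\Big(e^{c(R_{j+1}+T+1)}-\frac{a_j}{R_j}\Big).$$
Now $R_{j+1}=(j+1)^2+\frac2q(j+1)^{3/2}$, so $c(R_{j+1}+T+1)=cj^2+O(j^{3/2})$. Compare with (13): as $\kappa>c$, for all large $j$ we have $a_j/R_j\ge2e^{c(R_{j+1}+T+1)}$. The $j$-th term is then at most $\exp(-e^{c(R_{j+1}+T+1)})\le\exp(-e^{cj^2})$, and the series converges. In particular $\mathbb E\exp(e^{c|\xi|})<\infty$, and $\sup_t|Y^i_t|$ has all moments, so $(|Y^i|^p)$ is of class (D) for all $p>1$.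

**Step 7: the continuum.** Here $Y^1_0=\frac12$ and $Y^2_0=-\frac12$. For $y\in(-\frac12,\frac12)$ let $\rho$ be the first time that $Y^1$ or $Y^2$ equals $y$. As in Step 3 of Theorem 1, $\rho\le T$, and the pair equal to $(y,0)$ up to $\rho$ and to the corresponding $(Y^i,Z^i)$ afterward is a solution with the same $\xi$ and initial value $y$. Since $|Y_t|\le\max(|y|,\sup_s|Y^1_s|,\sup_s|Y^2_s|)$, we have
$$\exp\big(e^{c\sup_t|Y_t|}\big)\le\exp\big(e^{c|y|}\big)+\sum_{i=1}^2\exp\big(e^{c\sup_t|Y^i_t|}\big),$$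
so it has the same integrability. $\square$
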